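
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Projective bundles over toric surfaces are determined by their cohomology rings}


\begin{abstract}
Let $S$ be a non-singular compact toric surface, and let $E_1,E_2$ be Whitney sums of at least two complex line bundles over $S$. We prove that if the projectivizations $P(E_1)$ and $P(E_2)$ have isomorphic integral cohomology rings, then they are diffeomorphic. This answers a question of Choi and Park. More generally, for arbitrary complex vector bundles of rank at least $2$ over closed simply connected smooth $4$-manifolds with $b_2\ge 1$, every graded isomorphism between the cohomology rings of the projectivizations is induced by a diffeomorphism. The main point is that an isometry of the second cohomology of the base, although it need not come from a diffeomorphism of the base, always comes from an h-cobordism, and that projectivizing a bundle over this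 $5$-dimensional h-cobordism raises its dimension into the range of Smale's theorem.
\end{abstract}

\section{The question and the answer}

Let $S$ be a non-singular compact toric surface and let $E\to S$ be a Whitney sum of $n+1\ge 2$ complex line bundles. The projectivization $P(E)$, whose fiber over $s\in S$ is the space of complex lines in $E_s$, is a fiber bundle over $S$ with fiber $\mathbb{CP}^n$. It is called a \emph{projective bundle} over $S$, and it is again a non-singular projective toric variety. Cohomology is taken with integer coefficients throughout, unless others are indicated.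

How much of the smooth manifold $P(E)$ is recorded by the ring $H^*(P(E))$? One dimension lower the answer is simple. Over $\mathbb{CP}^1$ the bundle $\underline{\mathbb C}\oplus\mathcal O(k)$ gives a Hirzebruch surface with ring $\mathbb Z[f,v]/(f^2,\,v^2+kfv)$. The squares of degree-two classes are all even exactly when $k$ is even, so the ring determines $k$ modulo $2$. Conversely, tensoring the bundle with a line bundle does not change the projectivization and changes the first Chern class by an arbitrary even number. Since complex bundles over $\mathbb{CP}^1$ are classified by rank and $c_1$, the residue of $k$ modulo $2$ determines the diffeomorphism type. Over $\mathbb{CP}^2$ it is known that if $E_1=\underline{\mathbb C}\oplus\bigoplus_{i=1}^nL_i$ and $E_2=\underline{\mathbb C}\oplus\bigoplus_{i=1}^nL_i'$ with $L_i,L_i'$ line bundles, then $P(E_1)$ and $P(E_2)$ are diffeomorphic if and only if their cohomology rings are isomorphic. Choi and Park \cite{ChoiPark} ask whether, for every non-singular compact toric surface $S$, projective bundles $P(E_1)$ and $P(E_2)$ over $S$ with isomorphic cohomology rings must be diffeomorphic,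 or at least homeomorphic. The answer is yes.

\begin{theorem}\label{thm:A}
Let $S$ be a non-singular compact toric surface and let $E_1,E_2$ be Whitney sums of at least two complex line bundles over $S$. If $H^*(P(E_1))\cong H^*(P(E_2))$ as rings, then $P(E_1)$ and $P(E_2)$ are diffeomorphic, hence homeomorphic.
\end{theorem}

The surface $S$ is a closed simply connected smooth $4$-manifold with $b_2\ge1$, and the proof uses nothing else about it. Nor does it matter that the bundles split.

\begin{theorem}\label{thm:B}
Let $X_1,X_2$ be closed simply connected smooth $4$-manifolds with $b_2\ge1$, and let $E_i\to X_i$ be arbitrary complex vector bundles of rank $\ge2$, possibly of different ranks. Then every graded ring isomorphism $\varphi\colon H^*(P(E_1))\to H^*(P(E_2))$ is induced by a diffeomorphism $P(E_2)\to P(E_1)$.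
\end{theorem}

\paragraph{Where the difficulty lies.} Suppose that a ring isomorphism $\varphi\colon H^*(P(E_1))\to H^*(P(E_2))$ carries $H^2(S)$ to $H^2(S)$. Up to a choice of orientation, it then induces an isometry $\psi$ of the intersection form of $S$, and comparing the defining relations of the two rings shows that $\psi$ matches the Chern classes of $E_1$ and $E_2$ up to conjugation and a twist by a line bundle. If $\psi$ came from a diffeomorphism of $S$, we could pull back bundles along it and be done, because bundles over a $4$-manifold are classified by $c_1$ and $c_2$. But an isometry of $H^2(S)$ need not be induced by a diffeomorphism of $S$, so this argument, which looks like the natural one, can fail.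

The way out is to ask less of the base. We only need a diffeomorphism of total spaces, and these have dimension at least $6$. Using two theorems of Wall we show that $\psi$ is induced by an h-cobordism $W$ from the base to itself (Proposition~\ref{prop:hcob}). Smale's theorem does not apply to the $5$-dimensional $W$, but we can extend the bundle over $W$ and projectivize. The result is a simply connected h-cobordism of dimension at least $7$ from $P(E_1)$ to $P(E_2)$, so it is a product.

There remain the isomorphisms that do \emph{not} preserve the base. Section~\ref{sec:moving} shows that they exist only for five particular manifolds, such as $\mathbb{CP}^2\times\mathbb{CP}^2$, where the two factors can be exchanged. This already proves Theorem~\ref{thm:A}; for Theorem~\ref{thm:B} we realize all automorphisms of the five rings. Section~\ref{sec:class} turns the result into a classification by Chern classes, and Section~\ref{sec:S4} shows that the realization statement of Theorem~\ref{thm:B} fails when $b_2=0$.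

\section{Background}\label{sec:background}

From now on, until Section~\ref{sec:S4}, $X,X_1,X_2$ denote closed simply connected smooth $4$-manifolds with $b_2\ge1$, and $E\to X$ is a complex vector bundle of rank $n+1\ge2$. We put $r=b_2(X)$, write $c_j=c_j(E)$, and let $\omega$ be a generator of $H^4(X)$.

\paragraph{Toric surfaces.} Every non-singular compact toric surface is obtained from $\mathbb{CP}^2$ or a Hirzebruch surface by finitely many (possibly no) blow-ups at fixed points. A blow-up is, smoothly, a connected sum with $\overline{\mathbb{CP}^2}$. Hence such a surface is a closed simply connected smooth $4$-manifold with $b_2\ge1$ and $b^+=1$.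

\paragraph{The ring.} Let $p\colon P(E)\to X$ be the projection, $\gamma\subset p^*E$ the tautological line bundle, and $x=c_1(\gamma^*)$. Then $p^*$ embeds $H^*(X)$ in $H^*(P(E))$, and
\begin{equation}\label{eq:ring}
H^*(P(E))=H^*(X)[x]/(C_E(x)),\qquad C_E(T)=T^{n+1}+c_1T^n+c_2T^{n-1}.
\end{equation}
It is a free $H^*(X)$-module on $1,x,\dots,x^n$. We call $x$ the \emph{canonical class} of $P(E)$. The relation $C_E(x)=0$ says that $c_{n+1}(p^*E\otimes\gamma^*)=0$, which holds because the inclusion $\gamma\subset p^*E$ is a nowhere zero section of $p^*E\otimes\gamma^*$.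

\begin{lemma}\label{lem:deg2}
\begin{enumerate}
\item[(a)] $H^4(X)$ is generated as a group by products of elements of $H^2(X)$, and $H^*(P(E))$ is generated as a ring by $H^2(P(E))$.
\item[(b)] If $H^*(P(E_1))$ and $H^*(P(E_2))$ are isomorphic as ungraded rings, they are isomorphic as graded rings.
\item[(c)] If they are isomorphic as graded rings, then $n$ and $r$ agree for $E_1\to X_1$ and $E_2\to X_2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The intersection form on $H^2(X)$ is unimodular of rank $r\ge1$, so for a primitive $u\in H^2(X)$ there is some $u'$ with $uu'=\omega$. The second claim follows from \eqref{eq:ring}, since the odd cohomology of $X$ vanishes.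

(b) Let $A=H^*(P(E))$, a commutative ring, and let $I=A^{>0}$. The ideal $I$ is nilpotent and $A/I=\mathbb Z$ is reduced, so $I$ is the nilradical of $A$. By (a), $I^k=A^{\ge2k}$, so the associated graded ring $\bigoplus_kI^k/I^{k+1}$ is isomorphic to $A$ as a graded ring. An ungraded isomorphism respects nilradicals and hence induces a graded isomorphism.

(c) The top degree of $A$ is $4+2n$, and $A^2$ has rank $r+1$.
\end{proof}

From now on ring isomorphisms are graded. The hypothesis $b_2\ge1$ enters through part (a), which guarantees in particular that an isomorphism preserving $H^2$ of the base also preserves $H^4$ of the base. Section~\ref{sec:S4} shows what can happen otherwise.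

\paragraph{Twisting and conjugation.} Let $L\to X$ be a line bundle with $c_1(L)=l$, let $\varepsilon=\pm1$, and let $E^\varepsilon$ be $E$ if $\varepsilon=1$ and the complex conjugate bundle $\overline E$ if $\varepsilon=-1$. The bundles $E$ and $\overline E$ have the same complex lines, and $\lambda\mapsto\lambda\otimes L_s$ identifies lines in $E_s$ with lines in $(E\otimes L)_s$ for $s\in X$. So
\begin{equation}\label{eq:twist}
P(E^\varepsilon\otimes L)=P(E)\ \text{ as smooth manifolds over }X,\qquad
\text{with canonical class }\ \varepsilon x-l,
\end{equation}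
because the tautological bundle becomes $\gamma^\varepsilon\otimes L$. On Chern classes, conjugation changes $(c_1,c_2)$ to $(-c_1,c_2)$. In terms of formal Chern roots $e_i$ of $E$, we have $C_E(T)=\prod_i(T+e_i)$, since $c_j=0$ for $j\ge3$. So
\begin{equation}\label{eq:CEL}
C_{E\otimes L}(T)=C_E(T+l).
\end{equation}
Explicitly, $c_1(E\otimes L)=c_1+(n+1)l$ and $c_2(E\otimes L)=c_2+nc_1l+\binom{n+1}2l^2$.

\paragraph{Bundles in dimension four.} Complex vector bundles of rank $m\ge2$ over a CW complex of dimension $\le4$ are classified by $(c_1,c_2)$, and every pair occurs. Indeed, consider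
$$(c_1,c_2)\colon BU(m)\to K(\mathbb Z,2)\times K(\mathbb Z,4).$$
The groups $\pi_i(BU(m))$ for $1\le i\le4$ are $0,\mathbb Z,0,\mathbb Z$; the class $c_1$ takes the value $\pm1$ on a generator of $\pi_2$, and $c_2$ takes the value $\pm1$ on a generator of $\pi_4$. Here $m\ge2$ is used. So the map is an isomorphism on $\pi_i$ for $i\le4$. It is onto on $\pi_5$, since $\pi_5$ of the target is $0$. It is therefore $5$-connected and induces a bijection on homotopy classes of maps from complexes of dimension $\le4$.

\paragraph{Theorems of Wall and Smale.} We use the following results.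
\begin{itemize}
\item[(W1)] \cite[Theorem 2]{WallDiff} If $N$ is a closed simply connected smooth oriented $4$-manifold with indefinite intersection form, every automorphism of the intersection form of $N\#(S^2\times S^2)$ is induced by a diffeomorphism.
\item[(W2)] \cite[Theorem 3]{WallSC} If two closed simply connected smooth oriented $4$-manifolds have isomorphic intersection forms, they become orientation-preservingly diffeomorphic after connected sum with $k(S^2\times S^2)$ for some $k$, and hence for every larger $k$.
\item[(Sm)] (Smale's h-cobordism theorem) A compact simply connected smooth h-cobordism of dimension $\ge6$ between simply connected manifolds is a product.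
\end{itemize}
Recall that an h-cobordism $(W;X_1,X_2)$ is a compact manifold $W$ with $\partial W=X_1\sqcup X_2$ such that both inclusions $X_i\to W$ are homotopy equivalences.

\section{A case by hand}\label{sec:hand}

Before the general argument, let us treat $E_i=\underline{\mathbb C}\oplus\mathcal O(k_i)$ over $\mathbb{CP}^2$. With $h=c_1(\mathcal O(1))$ the ring of $P(E)$, $E=\underline{\mathbb C}\oplus\mathcal O(k)$, is $\mathbb Z[h,x]/(h^3,\,x^2+khx)$.

\emph{Finding the base in the ring.} Normalize $\int xh^2=1$. Then $\int x^2h=-k$ and $\int x^3=k^2$, so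
$$\int(ax+bh)^3=k^2a^3-3ka^2b+3ab^2=a\,(3b^2-3kab+k^2a^2).$$
The classes coming from the base are those with $a=0$. If $k\ne0$, the quadratic factor has discriminant $9k^2-12k^2<0$, so $a$ is the only rational linear factor of the cubic. If $k=0$, the cubic is $3ab^2$, and $a$ is its only simple linear factor. A ring isomorphism $\varphi$ preserves the cubic form up to sign, hence also the way it factors over $\mathbb Q$. So $k_1$ and $k_2$ are both zero or both nonzero, and in either case $\varphi$ matches the factors $a$. It follows that $\varphi$ sends $h$ to $\delta h$ with $\delta=\pm1$.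

\emph{Comparing Chern classes.} Hence $\varphi(x_1)=\varepsilon(x_2+mh)$ with $\varepsilon=\pm1$ and $m\in\mathbb Z$. Applying $\varphi$ to $x_1^2+k_1hx_1=0$ gives
$$(x_2+mh)^2+\varepsilon\delta k_1h(x_2+mh)=0 .$$
Since $1,x_2$ is a basis over $H^*(\mathbb{CP}^2)$, this must be the relation $x_2^2+k_2hx_2=0$. So $2m+\varepsilon\delta k_1=k_2$ and $m(m+\varepsilon\delta k_1)=0$. Either $m=0$ or $m=-\varepsilon\delta k_1$, and in both cases $k_2=\pm k_1$.

\emph{Building the diffeomorphism.} If $k_2=-k_1$, then $E_1\otimes\mathcal O(-k_1)\cong E_2$ and $P(E_1)=P(E_2)$. So the ring determines $|k|$, which determines the manifold.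

Each step has a general counterpart. For an isomorphism that preserves the base, the relation of $E_2$ will always turn out to be that of $E_1$ after conjugation ($\varepsilon$), twisting ($m$) and an isometry of the base ($\delta$). What is special here is that the isometry $h\mapsto\delta h$ causes no trouble; for $\delta=-1$ it is induced by complex conjugation of $\mathbb{CP}^2$. The next section supplies what is needed for an arbitrary isometry. The first step is taken up in Section~\ref{sec:moving}, where the cubic form can have further linear factors.

\section{Isometries are induced by h-cobordisms}\label{sec:hcob}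

\begin{example}\label{ex:S5}
The construction is visible over $S^4$ with one handle. Let $V$ be $S^4\times[0,1]$ with one copy of $S^2\times D^3$ attached by boundary connected sum along $S^4\times\{1\}$; equivalently, $V$ is $S^2\times D^3$ with an open ball removed from its interior. Its boundary is $S^4\sqcup(S^2\times S^2)$. Glue two copies of $V$ along a diffeomorphism $g$ of $S^2\times S^2$.
\begin{itemize}
\item If $g$ is the identity, the result is $S^2\times S^3$ minus two open balls, which is not an h-cobordism.
\item If $g$ exchanges the factors, the result is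
$(S^2\times D^3)\cup(D^3\times S^2)=\partial(D^3\times D^3)=S^5$ minus two open balls, which is $S^4\times[0,1]$.
\end{itemize}
In $S^2\times D^3$ the sphere $a=S^2\times pt$ survives, while $b=pt\times S^2$ bounds a disc. The exchange lets the disc of one side kill the sphere of the other.
\end{example}

Now replace $S^4$ by $X_1$ on one side and $X_2$ on the other, use $k$ handles, and choose a gluing map that exchanges the spheres $a_j,b_j$ \emph{and} acts on the rest of the homology as the given isometry. Wall's theorem (W1) provides it; this is why the handles are introduced.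

\begin{proposition}\label{prop:hcob}
Let $X_1,X_2$ be oriented and let $\psi\colon H^2(X_1)\to H^2(X_2)$ be an isometry of intersection forms. There is a smooth simply connected h-cobordism $(W;X_1,X_2)$ whose inclusions $i_1,i_2$ satisfy $i_2^*(i_1^*)^{-1}=\psi$ on $H^2$.
\end{proposition}

\begin{proof}
\emph{The gluing map.} Define $\psi^t\colon H_2(X_2)\to H_2(X_1)$ by $\langle u,\psi^tc\rangle=\langle\psi u,c\rangle$. Writing $PD$ for Poincar\'e duality, we have
$$\langle\psi u,PD(v)\rangle=\psi u\cdot v=u\cdot\psi^{-1}v=\langle u,PD(\psi^{-1}v)\rangle ,$$
so $\psi^t$ corresponds to $\psi^{-1}$ and is an isometry of the forms on $H_2$.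

By (W2) there are $k\ge2$ and an orientation-preserving diffeomorphism $g_0\colon Y_2\to Y_1$, where $Y_i=X_i\#k(S^2\times S^2)$. Write $H_2(Y_i)=H_2(X_i)\oplus\bigoplus_{j=1}^k\langle a_j,b_j\rangle$ with $a_j=[S^2\times pt]$ and $b_j=[pt\times S^2]$, and let $\theta\colon H_2(Y_2)\to H_2(Y_1)$ be the isometry
$$\theta|_{H_2(X_2)}=\psi^t,\qquad\theta(a_j)=b_j,\quad\theta(b_j)=a_j .$$
Since $k\ge2$, the manifold $X_1\#(k-1)(S^2\times S^2)$ has indefinite form, so by (W1) the automorphism $\theta g_{0*}^{-1}$ of the form of $Y_1$ is induced by a diffeomorphism $d$ of $Y_1$. Put $g=dg_0\colon Y_2\to Y_1$. Then $g_*=\theta$.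

\emph{The cobordism.} Let $V_i$ be the boundary connected sum of $X_i\times[0,1]$, along $X_i\times\{1\}$, with $k$ copies of $S^2\times D^3$, corners smoothed. Then $\partial V_i=X_i\sqcup Y_i$. Since $S^2\times D^3$ is a $5$-ball with one $2$-handle, whose core completes to $S^2\times pt$ and whose cocore is $pt\times D^3$, the manifold $V_i$ is $X_i\times[0,1]$ with $k$ two-handles attached. Hence $V_i$ is simply connected and
$$H_*(V_i,X_i)=\mathbb Z^k\ \text{in degree }2,\ \text{with basis }a_1,\dots,a_k.$$
Turned upside down, $V_i$ is $Y_i\times[0,1]$ with $k$ three-handles attached, whose cores are the discs $D_j=pt\times D^3$ with boundary $b_j$. Hence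
$$H_*(V_i,Y_i)=\mathbb Z^k\ \text{in degree }3,\ \text{with basis }[D_1],\dots,[D_k],\qquad\partial[D_j]=\pm b_j\in H_2(Y_i).$$

Let $W=V_1\cup_gV_2$, glued along $g\colon Y_2\to Y_1$ by means of collars. Its boundary is $X_1\sqcup X_2$. By van Kampen's theorem $W$ is simply connected, hence orientable. By excision $H_*(W,V_1)\cong H_*(V_2,Y_2)$. In the exact sequence of the triple $(W,V_1,X_1)$ the only connecting map between nonzero groups is
$$H_3(W,V_1)\to H_2(V_1,X_1),\qquad[D_j]\mapsto\pm g_*(b_j)=\pm\theta(b_j)=\pm a_j .$$
It is an isomorphism, so $H_*(W,X_1)=0$. By Lefschetz duality $H^*(W,X_2)=0$, and so $H_*(W,X_2)=0$ because these groups are finitely generated. As all spaces are simply connected, $i_1$ and $i_2$ are homotopy equivalences by Whitehead's theorem.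

\emph{The induced map.} A class in $H_2(X_i)$ pushed into $V_i$ from the end $X_i$ equals the same class pushed in from the punctured copy of $X_i$ inside $Y_i$. For $c\in H_2(X_2)$ the gluing therefore gives $i_{2*}(c)=i_{1*}(\theta c)=i_{1*}(\psi^tc)$. For $u\in H^2(W)$,
$$\langle i_2^*u,c\rangle=\langle u,i_{1*}\psi^tc\rangle=\langle i_1^*u,\psi^tc\rangle=\langle\psi i_1^*u,c\rangle .$$
Since $H^2(X_2)=\operatorname{Hom}(H_2(X_2),\mathbb Z)$, we get $i_2^*=\psi i_1^*$ on $H^2$.
\end{proof}

\section{Isomorphisms preserving the base}\label{sec:base}

\begin{proposition}\label{prop:base}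
Let $E_i\to X_i$ have rank $n+1\ge2$ and let $\varphi\colon H^*(P(E_1))\to H^*(P(E_2))$ be a graded ring isomorphism with $\varphi(H^2(X_1))=H^2(X_2)$. Then $\varphi=G^*$ for a diffeomorphism $G\colon P(E_2)\to P(E_1)$.
\end{proposition}

\begin{proof}
\emph{Step 1: from $\varphi$ to Chern classes.} By Lemma~\ref{lem:deg2}(a), $\varphi$ restricts to a ring isomorphism $\psi\colon H^*(X_1)\to H^*(X_2)$. Orient $X_1$, and orient $X_2$ so that $\psi$ preserves the positive generators of $H^4$. Then $\psi$ is an isometry on $H^2$.

Let $x_i$ be the canonical class of $P(E_i)$. Passing to $H^2(P(E_i))/H^2(X_i)\cong\mathbb Z$, we see that $\varphi(x_1)=\varepsilon(x_2+\alpha)$ with $\varepsilon=\pm1$ and $\alpha\in H^2(X_2)$. Apply $\varphi$ to $C_{E_1}(x_1)=0$ and multiply by $\varepsilon^{n+1}$: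
$$(x_2+\alpha)^{n+1}+\varepsilon\psi(c_1(E_1))(x_2+\alpha)^n+\psi(c_2(E_1))(x_2+\alpha)^{n-1}=0 .$$
The left side is a monic polynomial of degree $n+1$ in $x_2$ over $H^*(X_2)$. Since $1,x_2,\dots,x_2^n$ is a basis, there is only one monic relation of this degree, so
\begin{equation}\label{eq:relation}
C_{E_2}(T)=(T+\alpha)^{n+1}+\varepsilon\psi(c_1(E_1))(T+\alpha)^n+\psi(c_2(E_1))(T+\alpha)^{n-1}.
\end{equation}

\emph{Step 2: a bundle over the h-cobordism.} Let $W$ be the h-cobordism of Proposition~\ref{prop:hcob}. The ring isomorphism $i_2^*(i_1^*)^{-1}$ agrees with $\psi$ on $H^2$, hence on $H^4$ too, again by Lemma~\ref{lem:deg2}(a). As $i_1$ is a homotopy equivalence, there is a bundle $\tilde E$ on $W$ with $i_1^*\tilde E\cong E_1$, and as $i_2$ is one there is a line bundle $\tilde L$ on $W$ with $i_2^*c_1(\tilde L)=\alpha$. Put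
$$\hat E=\tilde E^\varepsilon\otimes\tilde L .$$
The bundle $i_2^*\tilde E^\varepsilon$ has first and second Chern classes $\varepsilon\psi(c_1(E_1))$ and $\psi(c_2(E_1))$. By \eqref{eq:CEL} and \eqref{eq:relation}, $C_{i_2^*\hat E}(T)=C_{E_2}(T)$. Bundles of rank $\ge2$ over $X_2$ are classified by $(c_1,c_2)$, so
$$i_2^*\hat E\cong E_2,\qquad i_1^*\hat E\cong E_1^\varepsilon\otimes L_1\quad\text{with } c_1(L_1)=\psi^{-1}(\alpha).$$

\emph{Step 3: projectivize.} The manifold $P(\hat E)$ is compact, simply connected and of dimension $5+2n\ge7$, with boundary
$$P(i_1^*\hat E)\sqcup P(i_2^*\hat E)=P(E_1)\sqcup P(E_2)$$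
by \eqref{eq:twist}. Its boundary inclusions $j_1,j_2$ are homotopy equivalences, because they are maps of $\mathbb{CP}^n$-bundles that are diffeomorphisms on fibers and cover the homotopy equivalences $i_1,i_2$. By (Sm), $P(\hat E)$ is a product. Hence there is a diffeomorphism $G\colon P(E_2)\to P(E_1)$ with $j_1G\simeq j_2$, and $G^*=j_2^*(j_1^*)^{-1}$.

\emph{Step 4: $G^*=\varphi$.} On classes pulled back from $W$ we have $j_s^*=i_s^*$ for $s=1,2$, so $G^*$ equals $i_2^*(i_1^*)^{-1}=\psi$ on $H^*(X_1)$. Let $\hat x$ be the canonical class of $P(\hat E)$. Then $j_2^*\hat x=x_2$, while $j_1^*\hat x=\varepsilon x_1-c_1(L_1)$ by \eqref{eq:twist}. Hence $G^*(\varepsilon x_1)=x_2+\psi(c_1(L_1))=x_2+\alpha$, that is, $G^*(x_1)=\varepsilon(x_2+\alpha)=\varphi(x_1)$. Since $H^*(X_1)$ and $x_1$ generate the ring, $G^*=\varphi$.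
\end{proof}

The rank condition is used in Step 2, for the classification of bundles, and in Step 3, where $n\ge1$ puts $P(\hat E)$ into the range of Smale's theorem. The following consequence lets us recognize manifolds from Chern classes.

\begin{lemma}\label{lem:compare}
Let $E_i\to X_i$ have the same rank $n+1\ge2$, let $L_i\to X_i$ be line bundles, and let $\psi\colon H^*(X_1)\to H^*(X_2)$ be a graded ring isomorphism with $\psi(c_j(E_1\otimes L_1))=c_j(E_2\otimes L_2)$ for $j=1,2$. Then $P(E_1)$ and $P(E_2)$ are diffeomorphic.
\end{lemma}

\begin{proof}
By \eqref{eq:twist} we may replace $E_i$ by $E_i\otimes L_i$. Then $\psi$ carries $C_{E_1}$ to $C_{E_2}$, so $\psi$ together with $x_1\mapsto x_2$ defines a ring isomorphism preserving the base. Apply Proposition~\ref{prop:base}.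
\end{proof}

\section{Isomorphisms that move the base}\label{sec:moving}

When is $H^2(X)\subset H^2(P(E))$ visible in the ring? Classes from the base have cube zero, since $\dim X=4$. If $n\ge3$, no other classes do. For $n=2$ there may be others, all lying in a subgroup of rank at most $1$. For $n=1$ the total space has dimension $6$ and the cube is a number. As in Section~\ref{sec:hand}, the resulting cubic form vanishes on the base, so the base gives a linear factor, and the question is whether there are other rational linear factors.

Let
$$F=P(\underline{\mathbb C}\oplus\mathcal O(1))\to\mathbb{CP}^1,\qquad Fl_3=P(T\mathbb{CP}^2).$$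
The second manifold is the manifold of complete flags in $\mathbb C^3$, because a line in $T_\Lambda\mathbb{CP}^2=\operatorname{Hom}(\Lambda,\mathbb C^3/\Lambda)$ is the same as a plane containing $\Lambda$. As in \eqref{eq:ring}, with $f\in H^2(\mathbb{CP}^1)$ the class $c_1(\mathcal O(1))$,
$$H^*(F)=\mathbb Z[f,v]/(f^2,\,v^2+fv).$$
The classes $g_1=f+v$ and $g_2=v$ form an orthogonal basis of $H^2(F)$ with $g_1^2=fv$, $g_2^2=-fv$, and $f=g_1-g_2$. The fiber product $F\times_{\mathbb{CP}^1}F$ is the projectivization over $F$ of the pullback of $\underline{\mathbb C}\oplus\mathcal O(1)$, so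
\begin{equation}\label{eq:FF}
H^*(F\times_{\mathbb{CP}^1}F)=\mathbb Z[f,v,x]/(f^2,\;v^2+fv,\;x^2+fx).
\end{equation}

\begin{proposition}\label{prop:moving}
Let $\varphi\colon H^*(P(E_1))\to H^*(P(E_2))$ be a graded ring isomorphism with $\varphi(H^2(X_1))\ne H^2(X_2)$. Then one of the following holds, where $\cong$ means diffeomorphic.
\begin{enumerate}
\item[(1)] $n=2$, $r=1$, and $P(E_1)\cong P(E_2)\cong\mathbb{CP}^2\times\mathbb{CP}^2$.
\item[(2)] $n=1$, $r=2$, and $P(E_1),P(E_2)$ are both diffeomorphic to the same one of $(S^2)^3$, $F\times S^2$, $F\times_{\mathbb{CP}^1}F$.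
\item[(3)] $n=1$, $r=1$, and $P(E_1)\cong P(E_2)\cong Fl_3$. In this case, orienting $X_i$ so that its form is positive, $\int_{X_i}(c_1(E_i)^2-4c_2(E_i))=-3$.
\end{enumerate}
\end{proposition}

The proof occupies the rest of this section. By Lemma~\ref{lem:deg2}(c), $n$ and $r$ are the same for both bundles. We write $z=ax+\alpha$ for a general element of $H^2(P(E))$, with $a\in\mathbb Z$ and $\alpha\in H^2(X)$.

\subsection{Fiber dimension at least two}

\emph{Case $n\ge3$.} The coefficient of $x^3$ in $z^3$ is $a^3$, and $\alpha^3=0$. So $H^2(X)$ is exactly the set of $z$ with $z^3=0$. Hence $\varphi$ preserves the base, contrary to hypothesis.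

\emph{Case $n=2$.} Using $x^3=-c_1x^2-c_2x$ we find
$$z^3=x^2(3a^2\alpha-a^3c_1)+x(3a\alpha^2-a^3c_2).$$
So $z^3=0$ if and only if $a=0$, or $3\alpha=ac_1$ and $3\alpha^2=a^2c_2$. In particular, the classes with cube zero in $H^2(P(E_2))$ lie in $H^2(X_2)\cup N$, where $N=\{ax+\alpha:3\alpha=ac_1\}$ is a subgroup of rank at most $1$, as $a$ determines $\alpha$. The group $\varphi(H^2(X_1))$ consists of classes with cube zero, and a subgroup contained in the union of two subgroups lies in one of them. If it lay in $H^2(X_2)$, it would equal $H^2(X_2)$, because both are direct summands of rank $r$. So it lies in $N$, and $r=1$.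

Let $h$ generate $H^2(X_2)$. Then $h^2$ generates $H^4(X_2)$. Write $c_1=c_1'h$ and $c_2=c_2'h^2$. A generator of $H^2(X_1)$ goes to a primitive class $ax+bh$ with
$$a\ne0,\qquad\gcd(a,b)=1,\qquad3b=ac_1',\qquad3b^2=a^2c_2'.$$
The second and third conditions give $a\mid3$. If $a=\pm3$, then $3b^2=9c_2'$ forces $3\mid b$, contradicting $\gcd(a,b)=1$. So $a=\pm1$, and $c_1'=3ab$, $c_2'=3b^2$. These are the Chern numbers of $L\oplus L\oplus L$ with $c_1(L)=abh$, so $E_2\cong L\oplus L\oplus L$. The same argument for $\varphi^{-1}$ gives $E_1\cong L'\oplus L'\oplus L'$ for a line bundle $L'$ on $X_1$. So each $E_i$ becomes trivial after a twist. Since $H^*(X_i)\cong H^*(\mathbb{CP}^2)$, comparison with the trivial bundle over $\mathbb{CP}^2$ by Lemma~\ref{lem:compare} yields $P(E_i)\cong\mathbb{CP}^2\times\mathbb{CP}^2$. This is (1).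

\subsection{Fiber dimension one: the cubic form}\label{subsec:cubic}

Let $n=1$. Fix orientations, let $\omega$ be the positive generator of $H^4(X)$, and normalize $\int\colon H^6(P(E))\to\mathbb Z$ by $\int x\omega=1$. Completing the square, put
$$y=x+\tfrac12c_1,\qquad D=\int_X(c_1^2-4c_2),\qquad\text{so that } y^2=\tfrac D4\,\omega .$$
The number $D$ does not change when $E$ is replaced by $E\otimes L$, since $c_1$ changes by $2l$ and $c_2$ by $c_1l+l^2$. For $z=ay+\beta$ with $a\in\mathbb Q$ and $\beta\in V=H^2(X;\mathbb Q)$, the terms $3a^2y^2\beta$ and $\beta^3$ vanish, so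
\begin{equation}\label{eq:cubic}
\Phi(z)=\int z^3=aQ,\qquad Q=3q(\beta)+\tfrac D4a^2,
\end{equation}
where $q$ is the intersection form. It is nondegenerate of rank $r$, so $Q$ has rank $r$ if $D=0$ and $r+1$ if $D\ne0$.

We attach indices $1,2$ to the data of $E_1,E_2$ and extend $\varphi$ to rational cohomology. Then $\Phi_2\circ\varphi=\pm\Phi_1$. Since $V_i=\{a_i=0\}$ and $H^2(X_i)=H^2(P(E_i))\cap V_i$, the hypothesis means that the linear form $a_2\circ\varphi$ is not proportional to $a_1$. It divides $\Phi_1=a_1Q_1$, so by unique factorization it divides $Q_1$. Using $\varphi^{-1}$ as well, we see that \emph{each $Q_i$ has a rational linear factor not proportional to $a_i$}. A product of two linear forms has rank at most $2$. Hence either $r=2$ and $D_1=D_2=0$, or $r=1$.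

\subsection{Fiber dimension one, $r=2$ and $D_1=D_2=0$}

Let $(X,E)$ be one of the two pairs. Now $q$ has a rational linear factor, so there is a primitive $e\in H^2(X)$ with $e^2=0$. By unimodularity there is $e'$ with $ee'=\omega$. Then $e,e'$ is a basis, and replacing $e'$ by $e'+ke$ changes $e'^2$ by $2k\omega$, so we may assume $e'^2\in\{0,\omega\}$.

\emph{Hyperbolic form ($e'^2=0$).} Put $h_1=e$, $h_2=e'$, and $c_1=ph_1+sh_2$. From $D=0$ we get $2ps\in4\mathbb Z$, so $ps$ is even. Twisting changes $c_1$ by an arbitrary element of $2H^2(X)$, so we may assume $c_1\in\{0,h_1,h_2\}$. Then $c_1^2=0$, and $D=0$ gives $c_2=0$. Compare with bundles over $S^2\times S^2$, using the isometry $h_1\leftrightarrow h_2$ if needed. By Lemma~\ref{lem:compare}, $P(E)\cong(S^2)^3$ if $c_1=0$. Otherwise $P(E)$ is diffeomorphic to the projectivization of the pullback of $\underline{\mathbb C}\oplus\mathcal O(1)$ from one factor, which is $F\times S^2$.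

\emph{Odd form ($e'^2=\omega$).} Put $g_1=e'$ and $g_2=e'-e$. This is an orthogonal basis with $g_1^2=\omega$, $g_2^2=-\omega$. Let $c_1=pg_1+sg_2$. From $D=0$ we get $4\mid p^2-s^2$, so $p\equiv s$ modulo $2$. After twisting, $c_1=0$ or $c_1=g_1-g_2$. Again $c_1^2=0$ and $c_2=0$. Compare with bundles over $F$, whose form has the same shape and for which $g_1-g_2=f$. By Lemma~\ref{lem:compare}, $P(E)\cong F\times S^2$ in the first case. In the second, $P(E)\cong P(\underline{\mathbb C}\oplus L)\to F$ with $c_1(L)=f$, and this is $F\times_{\mathbb{CP}^1}F$.

\emph{The two types agree.} The additive squaring map $H^2(\,\cdot\,;\mathbb Z/2)\to H^4(\,\cdot\,;\mathbb Z/2)$ has image $0$ for $(S^2)^3$, $\langle fv\rangle$ for $F\times S^2$, and $\langle fv,fx\rangle$ for $F\times_{\mathbb{CP}^1}F$. Since the integral cohomology is torsion-free, the rank $0,1,2$ of this map is an invariant of the integral ring, so $P(E_1)$ and $P(E_2)$ are diffeomorphic to the same manifold of the list. This is (2). Note that $F\times S^2$ fibers over bases with different forms, so in general the base itself is not determined by the ring.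

\subsection{Fiber dimension one, $r=1$}\label{subsec:r1}

Let $h$ generate $H^2(X_i)$ and orient $X_i$ so that $h^2=\omega$. Then $\Phi=a(3\beta^2+\frac D4a^2)$, where $\beta$ is now a coordinate.

\emph{Both $D_i$ are nonzero.} Suppose $D_2=0$. Then $\Phi_2=3a\beta^2$ has a repeated factor, hence so does $\Phi_1$. If $D_1\ne0$, then $Q_1$ has nonzero discriminant and is not divisible by $a_1$, so $\Phi_1$ has no repeated factor. So $D_1=0$, and $a$ is the only simple linear factor of each $\Phi_i$. Then $\varphi$ preserves the base, a contradiction. The same holds with indices exchanged.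

\emph{The linear factors.} Since $Q_i$ splits over $\mathbb Q$, $-D_i/12=\rho^2$ with $\rho\in\mathbb Q$. Put $t_i=2\rho$. As $3t_i^2=-D_i$ is an integer and $3$ is square-free, $t_i$ is an integer, and $D_i=-3t_i^2$ with $t_i\ne0$. Write $z=ax+bh$ and $c_1=c\,h$, so $\beta=b-\frac c2a$. Then
\begin{equation}\label{eq:factors}
\Phi=3\ell_1\ell_2\ell_3,\qquad\ell_1=a,\quad\ell_2=b+\tfrac{t-c}2a,\quad\ell_3=b-\tfrac{t+c}2a,\qquad\ell_2-\ell_3=t\ell_1 .
\end{equation}
These forms are integral, since $c^2\equiv D=-3t^2\equiv t^2$ modulo $4$ gives $c\equiv t$ modulo $2$. They are primitive and pairwise non-proportional. In the coordinates $(a,b)$, the absolute values of the determinants of $(\ell_1,\ell_2)$, $(\ell_1,\ell_3)$, $(\ell_2,\ell_3)$ are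
$$1,\qquad1,\qquad|t|.$$

\emph{Matching.} By unique factorization over $\mathbb Q$, composition with $\varphi$ carries each linear factor of $\Phi_2$ to a rational multiple of a linear factor of $\Phi_1$. As $\varphi$ is an isomorphism of lattices, it carries primitive forms to primitive forms, so the multiple is $\pm1$. Thus $\varphi$ matches the two sets $\{\pm\ell_1,\pm\ell_2,\pm\ell_3\}$ and preserves absolute determinants. Hence $|t_1|=|t_2|=:|t|$. If $|t|\ge2$, then $\pm\ell_1$ is distinguished as the form lying in both pairs of determinant $\pm1$, so $\varphi$ preserves the base, a contradiction. So $|t|=1$ and $D_i=-3$.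

\emph{Identification.} Now $c$ is odd, and after twisting $c_1=3h$. Then $9-4c_2'=-3$, where $c_2=c_2'h^2$, so $c_2=3h^2$. These are the Chern classes of $T\mathbb{CP}^2$, and Lemma~\ref{lem:compare} gives $P(E_i)\cong P(T\mathbb{CP}^2)=Fl_3$. This is (3), and Proposition~\ref{prop:moving} is proved. \qed

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:deg2} we may assume that the ring isomorphism $\varphi$ is graded, and then $E_1,E_2$ have the same rank. If $\varphi(H^2(S))=H^2(S)$, Proposition~\ref{prop:base} gives a diffeomorphism. Otherwise Proposition~\ref{prop:moving} says that $P(E_1)$ and $P(E_2)$ are diffeomorphic to the same manifold.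
\end{proof}

\begin{remark}
Case (3) of Proposition~\ref{prop:moving} does not occur in Theorem~\ref{thm:A}. There $S=\mathbb{CP}^2$, and for $E=L_1\oplus L_2$ one has $D=\int(c_1(L_1)-c_1(L_2))^2\ge0$.

Theorem~\ref{thm:A} also does not need (W2), which serves only to produce $g_0\colon Y_2\to Y_1$ in Proposition~\ref{prop:hcob}. If $X_1=X_2=S$ and $\psi$ preserves the form of $S$, take $g_0=\mathrm{id}$. If $\psi$ reverses it, then $S$ has signature $0$; since $b^+=1$, we get $b_2=2$, so $S$ is a Hirzebruch surface and is diffeomorphic to $S^2\times S^2$ or to $F\cong\mathbb{CP}^2\#\overline{\mathbb{CP}^2}$. Both admit orientation-reversing diffeomorphisms, which gives $Y_2\cong Y_1$ directly. The comparisons in Section~\ref{sec:moving} are then between bundles over diffeomorphic bases.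
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Lemma~\ref{lem:deg2}(c) the ranks of $E_1$ and $E_2$ agree. If $\varphi$ preserves the base, use Proposition~\ref{prop:base}. Otherwise, by Proposition~\ref{prop:moving}, both $P(E_i)$ are diffeomorphic to the same manifold $M$ among $\mathbb{CP}^2\times\mathbb{CP}^2$, $(S^2)^3$, $F\times S^2$, $F\times_{\mathbb{CP}^1}F$ and $Fl_3$. Transporting $\varphi$ along two such diffeomorphisms turns it into a graded automorphism of $H^*(M)$. So it suffices to realize every graded automorphism of $H^*(M)$, again denoted $\varphi$, by a diffeomorphism of $M$. All these rings are generated in degree $2$, so $\varphi$ is determined by its action on $H^2(M)$. In each case we find distinguished classes, subgroups or linear forms that $\varphi$ must permute. For $(S^2)^3$ and $Fl_3$ explicit diffeomorphisms then realize all possibilities. In the other three cases we reduce to an automorphism preserving a base, where Proposition~\ref{prop:base} applies.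

\medskip
\noindent\emph{$M=\mathbb{CP}^2\times\mathbb{CP}^2$}, with ring $\mathbb Z[h,y]/(h^3,y^3)$. Here $(ah+by)^3=3a^2b\,h^2y+3ab^2\,hy^2$ vanishes if and only if $ab=0$. So $\varphi$ preserves or exchanges $\mathbb Zh$ and $\mathbb Zy$. After composing with the exchange of factors if necessary, $\mathbb Zh$ is preserved, and Proposition~\ref{prop:base} applies to the projection onto the first factor.

\medskip
\noindent\emph{$M=(S^2)^3$}, with generators $z_1,z_2,z_3$ of square zero. As $(\sum a_iz_i)^2=2\sum_{i<j}a_ia_jz_iz_j$, the primitive classes of square zero are $\pm z_1,\pm z_2,\pm z_3$. So $\varphi$ is a signed permutation, realized by permuting and reflecting factors.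

\medskip
\noindent\emph{$M=F\times S^2$.} Write $w=az+\beta$ with $z$ from $S^2$ and $\beta\in H^2(F)=\langle g_1,g_2\rangle$. Then $w^2=2az\beta+\beta^2$ vanishes if and only if $a\beta=0$ and $\beta^2=0$. So the primitive classes of square zero are $\pm z$, $\pm(g_1+g_2)$, $\pm(g_1-g_2)$. Among these three pairs, the last two are the only couple whose representatives have sum divisible by $2$. So $\varphi$ preserves this couple, and hence it preserves $H^2(F)$, the set of classes having a nonzero multiple in its span. Proposition~\ref{prop:base} applies to $F\times S^2\to F$.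

\medskip
\noindent\emph{$M=F\times_{\mathbb{CP}^1}F$}, with ring \eqref{eq:FF}. For $w=af+bv+cx$,
$$w^2=b(2a-b)fv+c(2a-c)fx+2bc\,vx .$$
If $w^2=0$, then $b=0$ or $c=0$. If both vanish, $w=af$; if only $c$ vanishes, $w=a(f+2v)$; if only $b$ vanishes, $w=a(f+2x)$. So the primitive classes of square zero are $\pm p,\pm q,\pm s$ with
$$p=f,\qquad q=f+2x,\qquad s=f+2v,$$
and every automorphism permutes the three pairs. If it fixes the pair $\{\pm q\}$, it preserves $H^2(F)=\langle f,v\rangle$, which consists of the classes having a nonzero multiple in $\langle p,s\rangle$. It is then realized by Proposition~\ref{prop:base} for the base $F$. It remains to realize enough permutations to bring $\{\pm q\}$ back to itself.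

The interchange of the two factors exchanges $v$ and $x$ and realizes the transposition $(q\,s)$. Next consider
$$f\mapsto f+2v,\qquad v\mapsto-v,\qquad x\mapsto x-v .$$
It respects the relations:
\begin{align*}
(f+2v)^2&=4fv+4v^2=0,\\
v^2-(f+2v)v&=-(v^2+fv)=0,\\
(x-v)^2+(f+2v)(x-v)&=x^2+fx-(v^2+fv)=0.
\end{align*}
So it defines a ring endomorphism. As it is invertible on $H^2$, which generates the ring, it is surjective, and a surjective endomorphism of a finitely generated free group is bijective. So it is a ring automorphism. It exchanges $p$ and $s$ and fixes $q$, so it is realized by Proposition~\ref{prop:base}. The transpositions $(q\,s)$ and $(p\,s)$ generate the symmetric group on the three pairs. Hence every automorphism, after composition with a realized one, fixes $\{\pm q\}$ and is realized.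

\medskip
\noindent\emph{$M=Fl_3=P(T\mathbb{CP}^2)$.} With $c=3$ and $t=1$, \eqref{eq:factors} reads $\Phi=3a(b-a)(b-2a)$. The matching argument of Section~\ref{subsec:r1} shows that every automorphism, acting on linear forms by composition, permutes the six forms $\pm\ell_1,\pm\ell_2,\pm\ell_3$. Put $\lambda_1=\ell_1$, $\lambda_2=-\ell_2$, $\lambda_3=\ell_3$. Then $\lambda_1+\lambda_2+\lambda_3=0$, and up to a factor this is the only linear relation among the $\lambda_i$. An automorphism sends $\lambda_i$ to $\varepsilon_i\lambda_{\sigma(i)}$ with $\varepsilon_i=\pm1$ and $\sigma\in S_3$ and must preserve the relation, so all signs $\varepsilon_i$ agree. Since the $\lambda_i$ span the space of linear forms, $\sigma$ and the common sign determine the automorphism. Hence there are at most $6\cdot2=12$ automorphisms.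

On the other hand, view $Fl_3$ as the space of triples $(\Lambda_1,\Lambda_2,\Lambda_3)$ of mutually orthogonal lines in $\mathbb C^3$. The sum $\Lambda_1\oplus\Lambda_2\oplus\Lambda_3$ is trivial, so $\sum c_1(\Lambda_i)=0$. Over $\mathbb{CP}^2=\{\Lambda_1\}$ we have $T\mathbb{CP}^2=\operatorname{Hom}(\Lambda_1,\Lambda_1^\perp)$ with tautological bundle $\operatorname{Hom}(\Lambda_1,\Lambda_2)$, so $h=-c_1(\Lambda_1)$ and $x=c_1(\Lambda_1)-c_1(\Lambda_2)$. Thus $H^2(Fl_3)$ is the lattice spanned by the $c_1(\Lambda_i)$ subject to $\sum c_1(\Lambda_i)=0$. Permuting the lines gives an action of $S_3$ that is faithful on $H^2$. Complex conjugation acts on $H^2$ by $-1$, which is not in the image of $S_3$, because $S_3$ has trivial center. So these diffeomorphisms induce $12$ automorphisms, hence all of them.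
\end{proof}

\section{Classification by Chern classes}\label{sec:class}

Over a fixed base, the theorem can be turned into a numerical criterion. The class $c_1$ matters only modulo $n+1$, and the second invariant is a combination of $c_2$ and $c_1^2$ unchanged by twisting.

\begin{corollary}\label{cor:class}
Let $X$ be a closed simply connected smooth $4$-manifold with $b_2\ge1$, for example a non-singular compact toric surface, and let $E_1,E_2$ be complex vector bundles over $X$ of rank $n+1\ge2$. Put
$$\Delta(E)=2(n+1)c_2(E)-n\,c_1(E)^2 .$$
The following are equivalent: $P(E_1)$ and $P(E_2)$ are diffeomorphic; they are homeomorphic; they are homotopy equivalent; they have isomorphic cohomology rings; there is a graded ring automorphism $\psi$ of $H^*(X)$ with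
\begin{equation}\label{eq:crit}
\psi(c_1(E_1))\equiv c_1(E_2)\bmod(n+1),\qquad\psi(\Delta(E_1))=\Delta(E_2).
\end{equation}
\end{corollary}

\begin{proof}
Each of the first three conditions implies the next one, and the fourth implies the first by Lemma~\ref{lem:deg2}(b) and Theorem~\ref{thm:B}. It remains to compare with \eqref{eq:crit}.

Under $E\mapsto E\otimes L$ with $c_1(L)=l$, both $2(n+1)c_2$ and $nc_1^2$ change by $2n(n+1)c_1l+n(n+1)^2l^2$, so $\Delta$ is invariant. If \eqref{eq:crit} holds, choose $L$ with $c_1(E_2\otimes L)=\psi(c_1(E_1))$. Since $H^4(X)$ is torsion-free, the equation $\psi(\Delta(E_1))=\Delta(E_2\otimes L)$ gives $\psi(c_2(E_1))=c_2(E_2\otimes L)$. By Lemma~\ref{lem:compare}, $P(E_1)\cong P(E_2)$. The same invariance shows that \eqref{eq:crit} holds as soon as $\psi(c_j(E_1\otimes L_1))=c_j(E_2\otimes L_2)$, $j=1,2$, for some line bundles $L_1,L_2$.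

Conversely, let $\varphi$ be a graded isomorphism of the cohomology rings. Suppose first that $\varphi$ preserves $H^2(X)$. Substituting $T-\alpha$ for $T$ in \eqref{eq:relation} and using \eqref{eq:CEL} with $c_1(L)=-\alpha$, we get $c_1(E_2\otimes L)=\varepsilon\psi(c_1(E_1))$ and $c_2(E_2\otimes L)=\psi(c_2(E_1))$. If $\varepsilon=-1$, replace $\psi$ by the ring automorphism equal to $-\psi$ on $H^2$ and to $\psi$ on $H^0$ and $H^4$. So \eqref{eq:crit} holds.

Suppose next that $\varphi$ does not preserve $H^2(X)$. Fix the basis $h$, or $h_1,h_2$, or $g_1,g_2$ of $H^2(X)$ used in the proof of Proposition~\ref{prop:moving}, the same one for $E_1$ and $E_2$. That proof gives, over the given $X$, a normal form of $(c_1,c_2)$ after twisting. It is $(0,0)$ in case (1) and $(3h,3h^2)$ in case (3). In case (2) with hyperbolic form it is $(0,0)$, giving $(S^2)^3$, or $(h_1,0)$ up to the isometry $h_1\leftrightarrow h_2$, giving $F\times S^2$. In case (2) with odd form it is $(0,0)$, giving $F\times S^2$, or $(g_1-g_2,0)$, giving $F\times_{\mathbb{CP}^1}F$. In every case the common type of $P(E_1)$ and $P(E_2)$ determines the normal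 form up to an isometry $\psi$ of $H^2(X)$, so \eqref{eq:crit} holds.
\end{proof}

\section{The condition $b_2\ge1$}\label{sec:S4}

Over $S^4$ the subgroup $H^2(S^4)=0$ is trivially preserved by every automorphism, but $H^4(S^4)$ need not be, and then Pontryagin classes can obstruct realization. The description \eqref{eq:ring} of the ring holds over $S^4$ as well.

\begin{proposition}
Let $E\to S^4$ be a complex vector bundle of rank $3$ with $c_2(E)=\omega$, a generator of $H^4(S^4)$. There is a graded automorphism of $H^*(P(E))$ that is not induced by any homeomorphism of $P(E)$, and in particular not by any diffeomorphism. So the realization statement of Theorem~\ref{thm:B} fails when $b_2=0$.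
\end{proposition}

\begin{proof}
Here $H^*(P(E))=\mathbb Z[x,\omega]/(\omega^2,\,x^3+\omega x)$, so $x^4=-\omega x^2$. The map $x\mapsto x$, $\omega\mapsto-\omega-2x^2$ respects the relations:
$$(\omega+2x^2)^2=4\omega x^2+4x^4=0,\qquad x^3-(\omega+2x^2)x=-(x^3+\omega x)=0 .$$
It is an involution, since applying it twice sends $\omega$ to $-(-\omega-2x^2)-2x^2=\omega$, and hence a graded automorphism.

Let $T_{\mathrm{vert}}$ be the tangent bundle along the fibers of $p\colon P(E)\to S^4$. Then $T_{\mathrm{vert}}\oplus\underline{\mathbb C}\cong p^*E\otimes\gamma^*$, which has $c_1=3x$ and $c_2=3x^2+\omega$. As $TS^4$ is stably trivial,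
$$p_1(P(E))=c_1^2-2c_2=9x^2-2(3x^2+\omega)=3x^2-2\omega .$$
The automorphism sends this class to $3x^2+2\omega+4x^2=7x^2+2\omega$, which is different because $x^2,\omega$ is a basis of $H^4(P(E))$. By Novikov's theorem rational Pontryagin classes are invariant under homeomorphisms, and $H^4(P(E))$ is torsion-free, so no homeomorphism induces the automorphism.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ChoiPark}
Suyoung Choi, Seonjeong Park, \emph{Projective bundles over toric surfaces}, arXiv:1209.5225 (2012).

\bibitem{WallDiff}
Wall, \emph{Diffeomorphisms of 4-manifolds}, J. London Math. Soc. 39 (1964).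

\bibitem{WallSC}
Wall, \emph{On simply-connected 4-manifolds}, J. London Math. Soc. 39 (1964).

\end{thebibliography}

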